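# Double roots of random polynomials with small integer coefficients: splitting the indices modulo a prime

## 1. A polynomial split along the multiples of a prime

Fix an integer $H\ge 1$. Let $\xi_0,\xi_1,\dots$ be independent, identically distributed, integer-valued random variables with $|\xi_j|\le H$, not almost surely constant. Put $p_x=\mathbb P(\xi_0=x)$ and $\kappa=\max_x p_x<1$, and let
$$P(z)=\sum_{j=0}^n \xi_j z^j .$$
Take a prime $p$ (the letter without index is always a prime) and write a bar for reduction modulo $p$. Sort the terms of $\bar P$ by whether $p$ divides the index: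
$$\bar P=R+S^p,\qquad R=\sum_{p\nmid j}\bar\xi_j z^j,\qquad S=\sum_{i=0}^{\lfloor n/p\rfloor}\bar\xi_{ip}\,z^i\qquad\text{in }\mathbb F_p[z]. \tag{1}$$
This is an identity because $(f+g)^p=f^p+g^p$ in $\mathbb F_p[z]$ and $a^p=a$ in $\mathbb F_p$, so that $S^p=\sum_i\bar\xi_{ip}z^{ip}$.

Three things happen at once.

- The derivative of $S^p$ is $0$, so $\bar P'=R'$. The polynomial $\bar P'$ does not see $S$.
- If $q$ is irreducible and $q^2\mid \bar P$, then $q\mid\bar P'=R'$. So $R$ alone writes down a list of candidates for $q$, and if $R'\neq 0$ the list is short, because $\deg R'\le n-1$.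
- For a candidate $q$ we also need $q\mid\bar P$, that is, $S^p\equiv -R$ modulo $q$. In the field $\mathbb F_p[z]/(q)$ the map $x\mapsto x^p$ is injective, so this prescribes $S$ modulo $q$ completely. And $S$ is built from coefficients that $R$ does not use, so it is independent of the list.

**Example.** Let $p=3$, $n=7$ and $P=1-z+z^3+z^4-z^6-z^7$. Then $R=-z+z^4-z^7$ and $S=1+z-z^2$. Modulo $3$,
$$\bar P'=R'=-1+4z^3-7z^6=-1+z^3-z^6=-(z^2-z+1)^3=-(z+1)^6 ,$$
since $z^2-z+1=z^2+2z+1$ in $\mathbb F_3[z]$. The only candidate is $q=z+1$. Modulo $z+1$ we have $R(-1)=1+1+1=0$, so we would need $S(-1)=0$; here $S(-1)=1-1-1=-1$. Hence $\bar P$ is not divisible by the square of any irreducible polynomial. With the same $R$, the polynomial $S=s_0+s_1z+s_2z^2$ would succeed exactly when $s_0=s_1-s_2$: given $s_1,s_2$, one value of $s_0$ out of three.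

Here is the quantitative form.

**Lemma 1.** Let $2H<p\le n$ with $p$ prime, and let $D\ge1$ be an integer. The probability that some irreducible $q\in\mathbb F_p[z]$ with $\deg q\ge D$ satisfies $q^2\mid\bar P$ is at most
$$n\,\kappa^{\min(D,\,1+\lfloor n/p\rfloor)}+\kappa^{\,n-\lfloor n/p\rfloor}.$$

**Step 1: dispose of $\bar P'=0$.** If $\bar P'=0$, then $p\mid j\xi_j$ for all $1\le j\le n$. For $p\nmid j$ this gives $p\mid \xi_j$, hence $\xi_j=0$ because $|\xi_j|\le H<p$. There are $n-\lfloor n/p\rfloor$ such $j$, so this has probability at most $\kappa^{n-\lfloor n/p\rfloor}$.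

**Step 2: list the candidates.** Let $\mathcal G=(\xi_j)_{p\nmid j}$. Given $\mathcal G$ with $\bar P'\ne0$, the polynomial $\bar P'$ is known, nonzero, of degree at most $n-1$. It has at most $n/D\le n$ monic irreducible divisors of degree at least $D$.

**Step 3: test one candidate.** Let $q$ be one of them and $e=\deg q\geq D$. Put $m=\lfloor n/p\rfloor$ and $e'=\min(e,m+1)$. As explained above, $q\mid\bar P$ holds only if $S$ mod $q$ equals one prescribed element (or never, if $-R$ is not a $p$-th power). Condition in addition on $\xi_{ip}$ for $e'\le i\le m$. Then $\sum_{i<e'}\bar\xi_{ip}z^i$ is prescribed modulo $q$. Since $e'\le e$, the powers $1,z,\dots,z^{e'-1}$ are linearly independent modulo $q$, so the residues $\bar\xi_{ip}$, $i<e'$, are determined; and since $p>2H$, so are the integers $\xi_{ip}$. By independence this has conditional probability at most $\kappa^{e'}\le\kappa^{\min(D,m+1)}$. Summing over the at most $n$ candidates and adding Step 1 gives the lemma. $\square$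

The lemma pays for $n$ candidates, although there are more than $p^{D}/(2D)$ irreducible polynomials of large degree $D$ that might have been candidates. We now turn to what this is for.

## 2. Double roots when the coefficients are $-1,0,1$

**Definition.** A complex number $z$ is a *double root* of $P$ if $P(z)=P'(z)=0$, that is, a root of multiplicity at least $2$. For $z\in\mathbb C$ let $D_z$ be the event that $z$ is a double root of $P$.

In particular $D_0=\{\xi_0=\xi_1=0\}$. If $P\equiv0$ then every $z$ counts as a double root, and $D_0$ occurs. Since $P$ has integer coefficients, $D_\zeta$ is the same event for all primitive $m$-th roots of unity $\zeta$: it is $\{\Phi_m^2\mid P\}$, where $\Phi_m$ is the $m$-th cyclotomic polynomial, of degree $\varphi(m)$. We write $\zeta_m=e^{2\pi i/m}$; thus $\zeta_1=1$ and $\zeta_2=-1$.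

Let $H=1$. The paper "Double roots of random Littlewood polynomials" by Ron Peled, Arnab Sen and Ofer Zeitouni, arXiv:1409.2034 (2014), shows that if
$$\max_{x\in\{-1,0,1\}}\mathbb P(\xi_0=x)<\frac1{\sqrt3}, \tag{2}$$
then
$$\mathbb P\Big(\bigcup_zD_z\Big)=\mathbb P(D_{-1}\cup D_0\cup D_1)+o(n^{-2})\qquad(n\to\infty), \tag{3}$$
where the error term depends only on the distribution of $\xi_0$. In words: double roots essentially occur only at $-1$, $0$, $1$. The authors state that they do not know whether (2), or a condition of a similar kind, is necessary for (3). We ask: does (3) hold for every distribution on $\{-1,0,1\}$ that is not a point mass? The answer is yes, with a better error term. Write $\sigma^2=\mathrm{Var}\,\xi_0$.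

**Theorem A.** If $\xi_0$ takes values in $\{-1,0,1\}$ and is not constant, then
$$\mathbb P\Big(\bigcup_zD_z\Big)=\mathbb P(D_{-1}\cup D_0\cup D_1)+O(n^{-4}).$$
In particular (3) holds.

**Theorem B.**

1. (Any $H$.) $\mathbb P(P\not\equiv0$ has a double root $z\ne0$ that is not a root of unity$)\le Ce^{-cn^{1/4}}$.
2. (Any $H$.) For $K\ge1$ let $K'$ be the least value of Euler's $\varphi$ exceeding $K$. Then
$$\mathbb P\Big(\bigcup_zD_z\Big)=\mathbb P\Big(D_0\cup\bigcup_{\varphi(m)\le K}D_{\zeta_m}\Big)+O_K(n^{-2K'}).$$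
3. Let $\xi_0\in\{-1,0,1\}$ be non-constant and $\Delta_n=\mathbb P(\bigcup_zD_z)-\mathbb P(D_{-1}\cup D_0\cup D_1)$. If the support of $\xi_0$ is not $\{-1,1\}$, then
$$\Delta_n=\frac{102\,(1-p_0^2)}{\pi^2\sigma^4}\,n^{-4}(1+o(1)).$$
If the support is $\{-1,1\}$, then
$$\Delta_n=\frac{48\cdot\mathbf 1[8\mid n+1]+54\cdot\mathbf 1[6\mid n+1]}{\pi^2(p_1p_{-1})^2}\,n^{-4}+o(n^{-4}).$$

Throughout, $c,C>0$ depend only on the distribution of $\xi_0$ and on explicitly fixed parameters, and may change from line to line. By part 3 the order $n^{-4}$ in Theorem A is optimal: for all $n$ if the support is not $\{-1,1\}$, and along $n$ with $8\mid n+1$ or $6\mid n+1$ if it is.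

### The square of the minimal polynomial

A double root is an analytic condition; we turn it into divisibility. A polynomial in $\mathbb Z[z]$ is *primitive* if its coefficients have no common prime factor ($2z+3$ is, $2z+4$ is not). Gauss' lemma says that if $F\in\mathbb Z[z]$ is primitive and divides $G\in\mathbb Z[z]$ in $\mathbb Q[z]$, then it divides $G$ in $\mathbb Z[z]$, and that products of primitive polynomials are primitive.

**Lemma 2.** Suppose $P\not\equiv0$ has a double root $z_0\ne0$. Let $Q\in\mathbb Z[z]$ be its primitive minimal polynomial, of degree $d$.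

(a) $Q^2\mid P$ in $\mathbb Z[z]$, and the leading and constant coefficients of $Q$ divide nonzero integers of modulus at most $H$.

(b) For every prime $p>2H$, $\bar Q$ has degree exactly $d$, $\bar Q(0)\ne0$, and $\bar Q^2\mid\bar P$.

(c) For each $d$ there are at most $e^{C_Hd^2}$ polynomials $Q$ that can occur, independently of $n$.

**Proof of (a).** Write $P=QG$ in $\mathbb Q[z]$. Then $0=P'(z_0)=Q'(z_0)G(z_0)$. Irreducible polynomials over $\mathbb Q$ have simple roots, so $Q'(z_0)\ne0$, hence $G(z_0)=0$ and $Q\mid G$. So $Q^2\mid P$ in $\mathbb Q[z]$, and in $\mathbb Z[z]$ by Gauss' lemma. Write $P=z^lP_1$ with $P_1(0)\ne0$. Since $z_0\neq0$ and $Q$ is irreducible, $Q$ is coprime to $z$, so $Q^2\mid P_1$. The leading and constant coefficients of $P_1$ are nonzero coefficients of $P$, hence of modulus at most $H$, and those of $Q$ divide them.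

**Proof of (b).** A prime $p>2H$ divides no nonzero integer of modulus at most $H$, so it divides neither end coefficient of $Q$. Reduce $Q^2\mid P$ modulo $p$.

**Proof of (c).** Every root of $P$ has modulus less than $H+1$: if $\xi_t$ is the last nonzero coefficient, with $t\geq1$, and $|z|\ge H+1$, then
$$\Big|\sum_{j<t}\xi_jz^j\Big|\le H\,\frac{|z|^t-1}{|z|-1}\le|z|^t-1<|\xi_tz^t| .$$
(If $t=0$ there are no roots.) The coefficients of $Q$ are the leading one times elementary symmetric functions of its roots, so they are at most $H\binom di(H+1)^i\le H(H+2)^d$ in modulus. There are at most $(2H(H+2)^d+1)^{d+1}\le e^{C_Hd^2}$ such polynomials. $\square$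

### Small cases

Take $H=1$. By Lemma 2(a), $Q$ has leading and constant coefficients $\pm1$, and $2d\le n$.

If $n\le 1$, the only double root event is $D_0$ (for $n=1$, $P$ has degree at most $1$, so a double root forces $P\equiv0$). If $n=2$ or $3$, then $d=1$ and $Q=\pm(z\pm1)$: double roots lie at $0,\pm1$. For $n=3$, expanding
$$(z-1)^2(az+b)=az^3+(b-2a)z^2+(a-2b)z+b$$
shows that $D_1$ with $P\not\equiv0$ means $P=\pm(1-z-z^2+z^3)$. If $n=4$ and $d=2$, then $P=\pm Q^2$ with $Q=z^2+az\pm1$ up to sign, and $Q^2=z^4+2az^3+(a^2\pm2)z^2\pm2az+1$. The coefficient $2a$ forces $a=0$, and then $\pm2$ is a coefficient, which is impossible. So for $n\le4$ equation (3) holds with error exactly $0$.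

At $n=5$ this stops:
$$1+z+z^2-z^3-z^4-z^5=(1+z+z^2)(1-z^3)=\Phi_3(z)^2(1-z)$$
has double roots at the primitive cube roots of unity and only a simple root at $1$. Replacing $z$ by $-z$ gives $\Phi_6^2\,(1+z)$. At $n=6$, $1+z^2-z^4-z^6=(1+z^2)^2(1-z^2)=\Phi_4^2\,(1-z^2)$. The divisors $\Phi_3,\Phi_4,\Phi_6$ produce the error of order $n^{-4}$ in Theorem B(3).

## 3. Counting squares modulo 3, and the number $1/\sqrt3$

By Lemma 2(b) a double root of large degree $d$ forces a square divisor of degree $2d$ modulo any prime $p>2H$. For $H=1$ the smallest such prime is $3$, and the natural thing is to take a union bound over all $q\in\mathbb F_3[z]$.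

Let $q$ be monic of degree $e$ with $2e\le n+1$. Condition on $\xi_j$ for $j\ge2e$. Since $1,z,\dots,z^{2e-1}$ is a basis of $\mathbb F_3[z]/(q^2)$, the condition $q^2\mid\bar P$ determines $\bar\xi_0,\dots,\bar\xi_{2e-1}$, and hence $\xi_0,\dots,\xi_{2e-1}$. So $\mathbb P(q^2\mid\bar P)\le\kappa^{2e}$. There are $3^e$ monic polynomials of degree $e$, and therefore
$$\mathbb P\big(P\not\equiv0,\ \exists\,q:\ \deg q\ge d,\ q^2\mid\bar P\big)\le\sum_{e\ge d}3^e\kappa^{2e}=\sum_{e\ge d}(3\kappa^2)^e .$$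
If $3\kappa^2<1$, that is, if (2) holds, this is at most $(3\kappa^2)^d/(1-3\kappa^2)$, and for $d\ge A\log n$ it is smaller than any prescribed power of $n$ once $A$ is large. If $\kappa\ge1/\sqrt3$, every term of the series is at least $1$ and the bound says nothing, for any degree. A larger prime makes it worse, since then the terms are $(p\kappa^2)^e$.

One can do better for moderate degrees by Fourier analysis: Lemma 3 below replaces $\kappa^{2e}$ by $p^{-2e}+\exp(-c_1p^{-2}\lfloor\frac{n+1}{2e}\rfloor)$. Against $p^e$ candidates the first term is harmless. The second is not: $p^e\exp(-c_1p^{-2}\frac{n+1}{2e})$ is at least $1$ as soon as $2e^2\log p\ge c_1p^{-2}(n+1)$. So when $\kappa\ge1/\sqrt 3$ these union bounds give nothing for degrees above a constant times $\sqrt n$, and the cause is the number of candidates. Lemma 1 removes exactly this: $R$ selects at most $n$ candidates before $S$ is looked at, so a factor $\kappa^{D}$ with $D$ a large multiple of $\log n$ is enough, whatever $\kappa<1$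 is.

The proof now has three parts: squares of large degree modulo $p$ (Section 4), cyclotomic divisors of small degree (Section 5), and non-cyclotomic divisors of small degree (Section 6).

## 4. Square divisors modulo $p$ of all degrees

Write $e(x)=e^{2\pi ix}$, let $\|x\|$ be the distance from $x$ to the nearest integer, and $\phi(\theta)=\mathbb E\,e(\theta\xi_0)$. Fix $x\ne y$ with $p_xp_y>0$ and put $h=x-y$, so $0<|h|\le2H$. Then
$$|\phi(\theta)|^2=\sum_{u,v}p_up_v\cos2\pi(u-v)\theta\le1-2p_xp_y\big(1-\cos2\pi h\theta\big),$$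
because every cosine is at most $1$ and the pairs $(x,y),(y,x)$ contribute $2p_xp_y\cos2\pi h\theta$. Since $1-\cos2\pi u=2\sin^2\pi u\ge2(2\|u\|)^2=8\|u\|^2$ and $1-a\le e^{-a}$,
$$|\phi(\theta)|\le\exp(-c_1\|h\theta\|^2),\qquad c_1=8p_xp_y. \tag{4}$$
For instance, if $\xi_0$ is uniform on $\{0,1\}$, then $|\phi(\theta)|=|\cos\pi\theta|$ and (4) says $|\cos\pi\theta|\le e^{-2\|\theta\|^2}$.

The next lemma says that for a fixed modulus of moderate degree, $\bar P$ is close to uniformly distributed.

**Lemma 3.** Let $p>2H$ be prime, $M\in\mathbb F_p[z]$ monic of degree $m$, $1\le m\le n+1$, $M(0)\ne0$. Then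
$$\mathbb P(M\mid\bar P)\le p^{-m}+\exp\Big(-c_1p^{-2}\Big\lfloor\frac{n+1}m\Big\rfloor\Big).$$

**Proof.** Let $V=\mathbb F_p[z]/(M)$ and let $V^*$ be its dual over $\mathbb F_p$. For $v\in V$ we have $\mathbf 1[v=0]=p^{-m}\sum_{\lambda\in V^*}e(\lambda(v)/p)$. Taking $v$ to be the class of $\bar P$ and expectations,
$$\mathbb P(M\mid\bar P)=p^{-m}\sum_{\lambda\in V^*}\prod_{j=0}^n\phi\big(\lambda(z^j)/p\big).$$
The term $\lambda=0$ contributes $p^{-m}$. Let $\lambda\ne0$. Since $M(0)\ne0$, $z$ is invertible in $V$, so any $m$ consecutive powers of $z$ form a basis of $V$ (they are $1,\dots,z^{m-1}$ multiplied by an invertible element). Hence each of $\lfloor\frac{n+1}m\rfloor$ disjoint blocks of $m$ consecutive indices contains some $j$ with $\lambda(z^j)\ne0$. For it $p\nmid h\lambda(z^j)$, because $0<|h|\le2H<p$; so $\|h\lambda(z^j)/p\|\ge1/p$ and by (4) the factor is at most $e^{-c_1/p^2}$. All other factors are at most $1$ in modulus. There are fewer than $p^m$ such $\lambda$, and we divide by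 $p^m$. $\square$

Lemmas 1 and 3 together cover squares of every degree at least $d_0$.

**Lemma 4.** Let $2H<p\le n$ with $p$ prime, $1\le d_0\le D$ integers, $4D\le n+1$. Let $\mathcal E$ be the event that there is a monic $q\in\mathbb F_p[z]$ with $q(0)\ne0$, $\deg q\ge d_0$ and $q^2\mid\bar P$. Then
$$\mathbb P(\mathcal E)\le2p^{-d_0}+p^{2D}\exp\Big(-\frac{c_1}{p^2}\Big\lfloor\frac{n+1}{4D}\Big\rfloor\Big)+n\kappa^{\min(D,1+\lfloor n/p\rfloor)}+\kappa^{n-\lfloor n/p\rfloor}.$$

**Proof.** If $q$ has an irreducible factor of degree at least $D$, the event of Lemma 1 occurs; this accounts for the last two terms. Otherwise all irreducible factors of $q$ have degree less than $D$, and $q$ has a monic divisor $q_1$ with $d_0\le\deg q_1<2D$: take $q_1=q$ if $\deg q<D$, and otherwise multiply irreducible factors of $q$ one by one until the degree first reaches $D$; the last factor adds less than $D$. Then $q_1^2\mid\bar P$ and $q_1(0)\ne0$. There are at most $p^e$ candidates $q_1$ of degree $e$, and Lemma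 3 applies to $M=q_1^2$, of degree $2e<4D\le n+1$. The union bound gives
$$\sum_{e=d_0}^{2D-1}p^e\Big(p^{-2e}+\exp\Big(-\frac{c_1}{p^2}\Big\lfloor\frac{n+1}{4D}\Big\rfloor\Big)\Big),$$
and $\sum_{e\ge d_0}p^{-e}\le2p^{-d_0}$, $\sum_{e<2D}p^e\le p^{2D}$. $\square$

## 5. Cyclotomic divisors

At $z=1$ a double root means $\sum\xi_j=0$ and $\sum j\xi_j=0$. These sums fluctuate on the scales $n^{1/2}$ and $n^{3/2}$, so one expects probability of order at most $n^{-2}$. For $\zeta_m$ there are $\varphi(m)$ such pairs of conditions. To prove the upper bounds we need to know how far an arithmetic progression stays from the integers.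

**Lemma 5.** Let $N\ge1$ be an integer and $s,t\in\mathbb R$. Let $\hat t\in[-\frac12,\frac12]$ with $\hat t\equiv t$ mod $1$, and $\hat\gamma\in[-\frac12,\frac12]$ with $\hat\gamma\equiv s+N\hat t/2$ mod $1$. Then
$$\sum_{k=0}^N\|s+kt\|^2\ge\begin{cases}\frac1{128}N&\text{if }|\hat t|>\frac1{2N},\\[2pt]\frac1{108}\big(N\hat\gamma^2+N^3\hat t^2\big)&\text{if }|\hat t|\le\frac1{2N}.\end{cases}$$

**Proof.** Changing $t$ by an integer does not change $\|s+kt\|$, so take $t=\hat t$.

**Small step, $|t|\le\frac1{2N}$.** Modulo $1$, $s+kt\equiv\hat\gamma+(k-\frac N2)t$, a real number of modulus at most $\frac12+\frac N2\cdot\frac1{2N}=\frac34$. For $|x|\le\frac34$ we have $\|x\|\ge|x|/3$: this is clear for $|x|\le\frac12$, and for $\frac12\le|x|\le\frac34$ it reads $1-|x|\ge|x|/3$. The cross terms cancel by symmetry, so the sum is at least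
$$\frac19\sum_{k=0}^N\Big(\hat\gamma+\Big(k-\frac N2\Big)t\Big)^2=\frac19\Big((N+1)\hat\gamma^2+t^2\,\frac{N(N+1)(N+2)}{12}\Big)\ge\frac1{108}\big(N\hat\gamma^2+N^3t^2\big).$$

**Large step, $|t|>\frac1{2N}$.** Let $j=1$ if $|t|\ge\frac14$, and $j=\lceil\frac1{4|t|}\rceil$ otherwise. In the first case $\frac14\le|t|\le\frac12$; in the second $\frac14\le j|t|<\frac14+|t|<\frac12$. So $\|jt\|=j|t|\ge\frac14$. Also $2j\le N+1$: for $j=1$ because $N\ge1$, and otherwise $j<\frac1{4|t|}+1<\frac N2+1$, so $2j<N+2$. Cut $\{0,\dots,N\}$ into $\lfloor\frac{N+1}{2j}\rfloor$ disjoint blocks of $2j$ consecutive integers; each splits into $j$ pairs $\{k,k+j\}$. As $\lfloor x\rfloor\ge x/2$ for $x\ge1$, there are at least $\frac{N+1}4$ disjoint pairs. Each contributes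
$$\|s+kt\|^2+\|s+(k+j)t\|^2\ge\tfrac12\big(\|s+kt\|+\|s+(k+j)t\|\big)^2\ge\tfrac12\|jt\|^2\ge\tfrac1{32}.\qquad\square$$

**Lemma 6.** (a) $\displaystyle\sup_{a,b}\ \mathbb P\Big(\sum_{k=0}^N\xi_k=a,\ \sum_{k=0}^Nk\xi_k=b\Big)\le CN^{-2}$ for $N\ge1$.

(b) If $M\in\mathbb Z[z]$ is monic, divides $z^\ell-1$, and has degree $\delta$, then $\mathbb P(M^2\mid P)\le C_\ell\,n^{-2\delta}$. In particular $\mathbb P(D_{\zeta_m})\le C_mn^{-2\varphi(m)}$.

**Proof of (a).** By Fourier inversion on $\mathbb T^2=(\mathbb R/\mathbb Z)^2$ the probability is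
$$\iint_{\mathbb T^2}e(-as-bt)\prod_{k=0}^N\phi(s+kt)\,ds\,dt\le\iint_{\mathbb T^2}e^{-c_1\sum_k\|h(s+kt)\|^2}ds\,dt=\iint_{\mathbb T^2}e^{-c_1\sum_k\|s+kt\|^2}ds\,dt,$$
by (4) and because $(s,t)\mapsto(hs,ht)$ is a surjective endomorphism of $\mathbb T^2$ and so preserves Haar measure. For fixed $t$ replace the variable $s$ by $\hat\gamma$, a translation of the circle. By Lemma 5 the integral is at most
$$e^{-cN}+\iint_{\mathbb R^2}e^{-c(N\gamma^2+N^3t^2)}\,d\gamma\,dt\le CN^{-2}.$$

**Proof of (b).** If $M^2\mid P$, then $M\mid P$ and $M\mid zP'$. For $0\le r<\ell$ put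
$$A_r=\sum_k\xi_{\ell k+r},\qquad B_r=\sum_kk\,\xi_{\ell k+r},$$
the sums running over $0\le k\le N_r=\lfloor(n-r)/\ell\rfloor$. Since $z^\ell\equiv1$ mod $M$ and $zP'=\sum_jj\xi_jz^j$,
$$P\equiv\sum_{r<\ell}A_rz^r,\qquad zP'\equiv\sum_{r<\ell}(\ell B_r+rA_r)z^r\pmod M.$$
Condition on all $\xi_j$ with $j$ mod $\ell$ in $\{\delta,\dots,\ell-1\}$. As $1,\dots,z^{\delta-1}$ is a basis of $\mathbb Z[z]/(M)$, the condition $M\mid P$ determines $A_r$ for $r<\delta$, and then $M\mid zP'$ determines $\ell B_r+rA_r$, hence $B_r$, for $r<\delta$. The pairs $(A_r,B_r)$, $r<\delta$, are independent, and by (a) each takes a prescribed value with probability at most $CN_r^{-2}\le C(n/2\ell)^{-2}$ for $n\ge4\ell$. Multiply the $\delta$ bounds; for smaller $n$ enlarge the constant. The last claim is $M=\Phi_m$, $\ell=m$. $\square$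

## 6. Non-cyclotomic divisors

If $\alpha$ is a root of $P$ and $|\alpha|\ge2H+1$, then $P(\alpha)=0$ leaves no freedom: the value $\sum x_i\alpha^i$ with digits $|x_i|\le H$ determines the digits. If $|\alpha|$ is only a little larger than $1$, we can use $\alpha^k$ instead, keeping only the coefficients with index divisible by $k$. So we need a lower bound for the largest conjugate, and a substitute at a finite place when $\alpha$ is not an algebraic integer.

We use Bertrand's postulate in the form: for real $x\ge1$ there is a prime in $(x,2x]$.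

**Lemma 7.** Let $\alpha\ne0$ be an algebraic integer of degree $d$, not a root of unity. Some conjugate $\alpha'$ of $\alpha$ satisfies $\log|\alpha'|>\frac1{4ed^2}$ (here $e=2.718\ldots$).

**Proof** (Dobrowolski's argument). Let $\alpha_1,\dots,\alpha_d$ be the conjugates, $\mathsf h=\max|\alpha_i|$, and $s_k=\sum_i\alpha_i^k\in\mathbb Z$. The product of the $\alpha_i$ is a nonzero integer, so $\mathsf h\ge1$. Suppose $\log\mathsf h\le\frac1{4ed^2}$, and choose a prime $p$ with $2ed<p\le4ed$.

**Step 1: a congruence.** For an integer matrix $X$, $\operatorname{tr}X^p\equiv\operatorname{tr}X$ mod $p$: if $\mu_i$ are the eigenvalues of $\bar X$ in $\overline{\mathbb F}_p$, then $\sum\mu_i^p=(\sum\mu_i)^p$, and $(\operatorname{tr}\bar X)^p=\operatorname{tr}\bar X$ as it lies in $\mathbb F_p$. Apply this to the $k$-th power of the companion matrix of the minimal polynomial of $\alpha$: $s_{kp}\equiv s_k$ mod $p$.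

**Step 2: the congruence is an equality.** For $1\le k\le d$, both $|s_k|$ and $|s_{kp}|$ are at most $d\,\mathsf h^{dp}\le d\exp\big(\frac{d\cdot4ed}{4ed^2}\big)=ed$. So $|s_{kp}-s_k|\le2ed<p$, and hence $s_{kp}=s_k$.

**Step 3: conclusion.** The multisets $\{\alpha_i^p\}$ and $\{\alpha_i\}$ have the same first $d$ power sums, so by Newton's identities they coincide. The $\alpha_i$ are distinct, so $x\mapsto x^p$ permutes them; some iterate is the identity, $\alpha^{p^l}=\alpha$ with $l\ge1$, and $\alpha\ne0$ is a root of unity, a contradiction. $\square$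

**Lemma 8.** Let $Q\in\mathbb Z[z]$ be primitive and irreducible of degree $d\ge1$, $Q\ne\pm z$, and not $\pm$ a cyclotomic polynomial. Then $\mathbb P(Q\mid P)\le\kappa^{n/k}$ with $k=\lceil4ed^2\log(2H+1)\rceil$.

**Step 1: a root that is large at some place.** We find a root $\alpha$ of $Q$ and an absolute value $|\cdot|_v$ with $|\alpha|_v\ge e^{1/(4ed^2)}$, which is either the usual one or an extension of an $\ell$-adic absolute value $|\cdot|_\ell$ of $\mathbb Q$.

If $Q$ has leading coefficient $\pm1$, its roots are nonzero algebraic integers and not roots of unity, and Lemma 7 gives $\alpha$ with the usual absolute value.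

Otherwise let $\ell$ be a prime dividing the leading coefficient $a_d$, and extend $|\cdot|_\ell$ to an ultrametric absolute value $|\cdot|_v$ on the splitting field of $Q$. Suppose all roots satisfied $|\alpha_i|_v<\ell^{1/d}$. For $1\le i\le d$ the coefficient $a_{d-i}$ is $\pm a_d$ times a sum of products of $i$ roots, so $|a_{d-i}|_\ell<\ell^{-1}\cdot\ell^{i/d}\le1$. Then $\ell$ would divide every coefficient, against primitivity. So some root has $|\alpha|_v\ge\ell^{1/d}\ge2^{1/d}\ge e^{1/(4ed^2)}$, the last because $4ed\log2\ge1$. (Example: for $Q=2z-1$ and $\ell=2$, the root $\frac12$ has $|\frac12|_2=2$.)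

Put $\beta=\alpha^k$. By the choice of $k$, $|\beta|_v\ge2H+1$.

**Step 2: digits are determined.** Let $x_i$ be integers with $|x_i|\le H$. The claim is that $\sum_ix_i\beta^i$ determines $(x_i)$. Take two different finite sequences, let $y_i$ be their differences, so $|y_i|\le2H$, and let $y_t$ be the last nonzero one. If $t=0$ the claim is clear. Let $t\ge1$. With the usual absolute value,
$$\Big|\sum_{i<t}y_i\beta^i\Big|\le2H\,\frac{|\beta|^t-1}{|\beta|-1}<|\beta|^t\le|y_t\beta^t| .$$
In the ultrametric case a nonzero integer $y_t$ with $|y_t|\le2H$ has $|y_t|_v\ge\frac1{2H}$, so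
$$|y_t\beta^t|_v\ge\frac{|\beta|_v^t}{2H}>|\beta|_v^{t-1}\ge\Big|\sum_{i<t}y_i\beta^i\Big|_v .$$
In both cases $\sum_{i\le t}y_i\beta^i\ne0$.

**Step 3: the probability.** If $Q\mid P$ then $P(\alpha)=0$. Condition on all $\xi_j$ with $k\nmid j$. Then $P(\alpha)=0$ prescribes $\sum_i\xi_{ik}\beta^i$, hence all $\xi_{ik}$, $0\le i\le\lfloor n/k\rfloor$. This has probability at most $\kappa^{\lfloor n/k\rfloor+1}\le\kappa^{n/k}$. $\square$

## 7. Proof of Theorem B(2) and of Theorem A

Theorem A is the case $H=1$, $K=1$ of Theorem B(2): then $K'=2$, and $\varphi(m)\le1$ means $m\in\{1,2\}$, i.e. $\zeta_m=\pm1$. So we prove B(2).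

Let $n$ be large; small $n$ are absorbed in the constant. Put
$$d_1=8K',\qquad n^{1/4}<p\le2n^{1/4}\ \text{ prime},\qquad D=\Big\lceil\frac{(2K'+1)\log n}{\log(1/\kappa)}\Big\rceil .$$
The prime must grow with $n$, since for bounded degree and fixed $p$ the term $2p^{-d_1}$ of Lemma 4 would not be small; and $p^2D$ must stay well below $n$, for the second term. For large $n$ the conditions $2H<p\le n$, $d_1\le D$, $4D\le n+1$ hold.

The difference of the two probabilities in B(2) is nonnegative and equals the probability that $\bigcup_zD_z$ occurs but $D_0\cup\bigcup_{\varphi(m)\le K}D_{\zeta_m}$ does not. Suppose this happens. Then $P\not\equiv0$, there is a double root $z_0\ne0$, and Lemma 2 gives its primitive minimal polynomial $Q$. There are three cases.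

**Case 1: $\deg Q\ge d_1$.** By Lemma 2(b), $\bar Q$, made monic, shows that the event $\mathcal E$ of Lemma 4 occurs with $d_0=d_1$. The four terms there are bounded as follows.

- $2p^{-d_1}\le2n^{-2K'}$.
- $p^{2D}=\exp(O(\log^2n))$ and $p^{-2}\lfloor\frac{n+1}{4D}\rfloor\ge cn^{1/2}/\log n$, so the second term is at most $\exp(O(\log^2n)-cn^{1/2}/\log n)=O(n^{-2K'})$.
- $1+\lfloor n/p\rfloor\ge\frac12n^{3/4}\ge D$, so the third term is $n\kappa^D\le n\cdot n^{-2K'-1}=n^{-2K'}$.
- $\kappa^{n-\lfloor n/p\rfloor}\le\kappa^{n/2}=O(n^{-2K'})$.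

**Case 2: $\deg Q<d_1$ and $Q$ is not $\pm$ a cyclotomic polynomial.** Also $Q\ne\pm z$ as $z_0\ne0$. By Lemma 2(c) there are finitely many such $Q$, a list independent of $n$. By Lemma 8 the total probability is $O(e^{-cn})$.

**Case 3: $Q=\pm\Phi_m$ with $\deg Q<d_1$.** Then $D_{\zeta_m}$ occurs, so $\varphi(m)>K$ by assumption, hence $K'\le\varphi(m)<d_1$. This leaves finitely many $m$, and by Lemma 6(b) each contributes $O(n^{-2\varphi(m)})=O(n^{-2K'})$.

The sum is $O(n^{-2K'})$, with constants depending only on the distribution of $\xi_0$ and on $K$. $\blacksquare$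

For $H=K=1$ this is $\mathbb P(\bigcup_zD_z)=\mathbb P(D_{-1}\cup D_0\cup D_1)+O(n^{-4})$, so (3) holds for every distribution on $\{-1,0,1\}$ that is not a point mass.

## 8. Double roots off the roots of unity: the bound $e^{-cn^{1/4}}$

For Theorem B(1) only non-cyclotomic $Q$ matter, so the polynomially small contribution of Section 7, Case 3 is gone, and we can work with a fixed prime. One might hope to do without primes altogether, by a union bound over $Q\in\mathbb Z[z]$. By Lemma 2(c) there are at most $e^{C_Hd^2}$ choices of degree $d$, and Lemma 8 gives $e^{-cn/d^2}$ for each. The product is small as long as $d^4$ is at most a small constant times $n$; beyond $d\asymp n^{1/4}$ this argument gives nothing, and Lemma 4 has to take over.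

Fix a prime $p>2H$, let $\delta\in(0,1)$, to be chosen small, and put $d_0=D=\lceil\delta n^{1/4}\rceil$. Let $n$ be large. Suppose $P\not\equiv0$ has a double root $z_0\ne0$ that is not a root of unity, and let $Q$ be its primitive minimal polynomial, of degree $d$.

**Degrees $d\ge d_0$.** Then $\mathcal E$ occurs. As $D\le1+\lfloor n/p\rfloor$, Lemma 4 gives
$$\mathbb P(\mathcal E)\le2p^{-D}+\exp\big(O(n^{1/4})-c_\delta n^{3/4}\big)+n\kappa^D+e^{-cn}\le Ce^{-cn^{1/4}} .$$

**Degrees $d<d_0$.** Then $d\le\delta n^{1/4}$. In Lemma 8 we have $k=k(d)\le Cd^2\le C\delta^2\sqrt n$, so $\kappa^{n/k(d)}\le\exp(-c\,\delta^{-2}\sqrt n)$ with $c$ not depending on $\delta$. Lemma 2(c) and Lemma 8 bound the probability by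
$$\sum_{d\le\delta n^{1/4}}e^{C_Hd^2}\kappa^{n/k(d)}\le n\exp\big(C_H\delta^2\sqrt n-c\,\delta^{-2}\sqrt n\big)\le Ce^{-c\sqrt n}$$
once $\delta$ is so small that $C_H\delta^2<\frac c2\delta^{-2}$. Adding the two bounds proves B(1). $\blacksquare$

## 9. A local limit theorem modulo $\Phi_3^2$, $\Phi_4^2$ and $\Phi_6^2$

For the sharp constants we need the probability that $P\equiv0$ modulo $\Phi_m^2$ exactly to leading order, for the $m$ with $\varphi(m)=2$. The lemma is stated for a general target $W_n$, because we shall fix $\xi_0,\xi_1$ in one case and halve a congruence in the other.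

**Lemma 9.** Let $m\in\{3,4,6\}$, $\omega=\zeta_m$, $\Phi=\Phi_m$, $y=\operatorname{Im}\omega$ (so $y^4=1$ if $m=4$, $y^4=\frac9{16}$ if $m=3,6$). Let $\eta_j$ be i.i.d., bounded, integer-valued, with two atoms differing by $1$, and $s^2=\mathrm{Var}\,\eta_0$. Let $j_0\in\{0,2\}$ be fixed, and let $W_n\in\mathbb Z[z]$ be deterministic with $W_n(\omega)=O(1)$, $W_n'(\omega)=O(n)$. Then
$$\mathbb P\Big(\sum_{j=j_0}^n\eta_jz^j\equiv W_n\bmod\Phi^2\Big)=\Big(\frac{48y^4}{\pi^2s^4}+o(1)\Big)n^{-4}.$$

### Coordinates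

**Step 1: integer coordinates.** The polynomials $1,z,\Phi,z\Phi$ are monic of degrees $0,1,2,3$, so $\mathbb Z[z]/(\Phi^2)\cong\mathbb Z^4$ via $x\leftrightarrow f=x_1+x_2z+\Phi\cdot(x_3+x_4z)$. Let $\mathbf v_j$, $\mathbf u_j$, $\mathbf w$ be the coordinate vectors of $z^j$, $z^j(z^m-1)$, $W_n$. As $\Phi\mid z^m-1$, we have $(z^m-1)^2\equiv0$, so $z^{mk}\equiv1+k(z^m-1)$ and $z^m\cdot(z^m-1)\equiv z^m-1$. Therefore
$$\mathbf v_{mk+i}=\mathbf v_i+k\,\mathbf u_i,\qquad\mathbf u_{m+i}=\mathbf u_i,\qquad\mathbf v_{m(k+1)+i}=\mathbf v_{m+i}+k\,\mathbf u_i\qquad(i,k\ge0). \tag{5}$$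

**Example.** For $m=4$, $\Phi=z^2+1$: $\mathbf v_2=(-1,0,1,0)$, $\mathbf v_3=(0,-1,0,1)$, and $z^4=(\Phi-1)^2\equiv1-2\Phi$ gives $\mathbf v_4=(1,0,-2,0)$, $\mathbf v_5=(0,1,0,-2)$, $\mathbf u_0=(0,0,-2,0)$, $\mathbf u_1=(0,0,0,-2)$.

**Step 2: complex coordinates.** Let $L:\mathbb R^4\to\mathbb C^2\cong\mathbb R^4$, $Lx=(f(\omega),\omega f'(\omega))$. This depends only on $f$ modulo $\Phi^2$. Here $f(\omega)=x_1+x_2\omega$ and $f'(\omega)=x_2+\Phi'(\omega)(x_3+x_4\omega)$, with $|\Phi'(\omega)|=|\omega-\bar\omega|=2y$. The matrix of $L$ is block triangular. The map $(x_1,x_2)\mapsto x_1+x_2\omega$ has determinant $y$, and $(x_3,x_4)\mapsto\omega\Phi'(\omega)(x_3+x_4\omega)$ has determinant $4y^2\cdot y$. So $|\det L|=4y^4$. Moreover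
$$L\mathbf v_j=(\omega^j,\,j\omega^j),\qquad L\mathbf u_r=(0,\,m\omega^r).$$

**Step 3: the integral.** Let now $\phi(\theta)=\mathbb E\,e(\theta\eta_0)$. By (4) with $|h|=1$, $|\phi(\theta)|\le e^{-c\|\theta\|^2}$. By Fourier inversion on $\mathbb Z^4$ the probability in question is
$$I=\int_{\mathbb T^4}e(-\lambda\cdot\mathbf w)\prod_{j=j_0}^n\phi(\lambda\cdot\mathbf v_j)\,d\lambda,\qquad|\text{integrand}|\le e^{-cF(\lambda)},\quad F(\lambda)=\sum_{j=j_0}^n\|\lambda\cdot\mathbf v_j\|^2. \tag{6}$$

### Localization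

We show that all but $O(e^{-cn})$ of $I$ comes from a small neighborhood of $\lambda=0$.

**Step 4: two progressions and a lattice.** Let $A$ be the integer matrix with rows $\mathbf v_m,\mathbf v_{m+1},\mathbf u_0,\mathbf u_1$. Since $\mathbf v_{m+r}=\mathbf v_r+\mathbf u_r$, $\det A$ equals the determinant with rows $\mathbf v_0,\mathbf v_1,\mathbf u_0,\mathbf u_1$. Here $\mathbf v_0,\mathbf v_1$ are the first two unit vectors. Writing $z^m-1=\Phi g$, the vectors $\mathbf u_0,\mathbf u_1$ are $(0,0,\cdot,\cdot)$ with entries the coordinates of $g,zg$ modulo $\Phi$. So $\Delta:=\det A$ is, up to sign, the norm of $g(\omega)$, and this is nonzero because $z^m-1$ has simple roots. (For $m=4$ the example gives $\Delta=4$.)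

Let $N=\lfloor\frac{n-1}m\rfloor-1$, so $N\ge cn$ for large $n$. For $r=0,1$ put $s_r=\lambda\cdot\mathbf v_{m+r}$ and $t_r=\lambda\cdot\mathbf u_r$, defined modulo $1$. Let $\hat t_r,\hat\gamma_r$ be as in Lemma 5 for $(s_r,t_r)$, with representatives in $(-\frac12,\frac12]$, and $\hat s_r=\hat\gamma_r-N\hat t_r/2\equiv s_r$ mod $1$. The indices $m(k+1)+r$ with $0\le k\le N$, $r=0,1$, are distinct and lie in $[2,n]$, since the largest is $m(N+1)+1\le n$. By (5),
$$F(\lambda)\ge\sum_{r=0,1}\ \sum_{k=0}^N\|s_r+kt_r\|^2. \tag{7}$$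
Put $\lambda'=A^{-1}(\hat s_0,\hat s_1,\hat t_0,\hat t_1)^T\in\mathbb R^4$; it depends only on $\lambda$ modulo $\mathbb Z^4$. Let $\lambda^*=\lambda-\lambda'$. Then $A\lambda^*\in\mathbb Z^4$, hence $\lambda^*\in\Delta^{-1}\mathbb Z^4$.

Next we bound $\lambda'\cdot\mathbf v_j$. Write $j=mk+i$ with $0\le i<m$, so $\mathbf v_j=\mathbf v_i+k\mathbf u_i$. The finitely many vectors $\mathbf v_i$ are fixed rational combinations of the rows of $A$, and $\mathbf u_i$ is a fixed combination of $\mathbf u_0,\mathbf u_1$ (if $z^i\equiv a+bz$ mod $\Phi$, then $\mathbf u_i=a\mathbf u_0+b\mathbf u_1$). On the rows of $A$, $\lambda'$ takes the values $\hat s_r,\hat t_r$, and $|\hat s_r|\le|\hat\gamma_r|+n|\hat t_r|$. Hence, with a constant $C_0$,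
$$|\lambda'\cdot\mathbf v_j|\le C_0\max_r\big(|\hat\gamma_r|+n|\hat t_r|\big)\qquad(0\le j\le n). \tag{8}$$

**Step 5: three regions where $F\ge cn$.** Fix $\varepsilon\in(0,\frac12)$ with $2C_0\varepsilon\le\frac1{2|\Delta|}$.

- If some $|\hat t_r|>\frac1{2N}$, then $F\ge cn$ by (7) and Lemma 5.
- If both $|\hat t_r|\le\frac1{2N}$ but $\max_r(|\hat\gamma_r|,n|\hat t_r|)>\varepsilon$, then $F\ge c\varepsilon^2n$ by (7) and Lemma 5.
- If $\max_r(|\hat\gamma_r|,n|\hat t_r|)\le\varepsilon$ but $\lambda^*\notin\mathbb Z^4$: the vectors $\mathbf v_0,\dots,\mathbf v_3$ generate $\mathbb Z^4$, so some $i\le3$ has $\lambda^*\cdot\mathbf v_i\notin\mathbb Z$, and then $\|\lambda^*\cdot\mathbf v_i\|\ge\frac1{|\Delta|}$. For $j=i+m|\Delta|l$ we have $\mathbf v_j=\mathbf v_i+|\Delta|l\,\mathbf u_i$ and $|\Delta|\lambda^*\in\mathbb Z^4$, so $\lambda^*\cdot\mathbf v_j\equiv\lambda^*\cdot\mathbf v_i$ mod $1$. By (8), $|\lambda'\cdot\mathbf v_j|\le2C_0\varepsilon\le\frac1{2|\Delta|}$. So $\|\lambda\cdot\mathbf v_j\|\ge\frac1{2|\Delta|}$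 for at least $cn$ indices $j\in[2,n]$, and $F\ge cn$.

The third region is really there. For $m=4$ and $\lambda=\lambda^*=(0,0,\frac12,0)$, all of $\lambda\cdot\mathbf v_4=-1$, $\lambda\cdot\mathbf v_5=0$, $\lambda\cdot\mathbf u_0=-1$, $\lambda\cdot\mathbf u_1=0$ are integers, so the right side of (7) is $0$; but $\lambda\cdot\mathbf v_2=\frac12$.

**Step 6: what remains.** By (6) the three regions contribute $O(e^{-cn})$. In the rest, $\lambda\equiv\lambda'$ mod $\mathbb Z^4$ and $\max_r(|\hat\gamma_r|,n|\hat t_r|)\le\varepsilon$. Let $B_\varepsilon$ be the set of $\mu\in\mathbb R^4$ such that the real numbers $t_r=\mu\cdot\mathbf u_r$ and $\gamma_r=\mu\cdot\mathbf v_{m+r}+Nt_r/2$ satisfy $|\gamma_r|\le\varepsilon$, $n|t_r|\le\varepsilon$ for $r=0,1$. For $\lambda=\mu\in B_\varepsilon$, as $\varepsilon<\frac12$, we have $\hat t_r=t_r$, $\hat\gamma_r=\gamma_r$, so $\lambda'=\mu$. Hence $B_\varepsilon\to\mathbb T^4$ is injective and its image is exactly the remaining set. On it $|\hat t_r|\le\varepsilon/n\le\frac1{2N}$,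 so (7) and Lemma 5 give
$$F\ge c\sum_{r=0,1}\big(n\gamma_r^2+n^3t_r^2\big). \tag{9}$$

### The Gaussian integral

**Step 7: rescaling and domination.** On $B_\varepsilon$ write $\lambda=L^T(a,b)$ with $(a,b)\in\mathbb C^2$, that is, $\lambda\cdot x=\operatorname{Re}(\bar af(\omega)+\bar b\,\omega f'(\omega))$. Then $d\lambda=4y^4\,da\,db$ and
$$\theta_j:=\lambda\cdot\mathbf v_j=\operatorname{Re}\big((\bar a+j\bar b)\omega^j\big),\qquad t_r=\operatorname{Re}(m\bar b\omega^r),\qquad\lambda\cdot\mathbf v_{m+r}=\operatorname{Re}\big((\bar a+(m+r)\bar b)\omega^r\big).$$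
Since $1,\omega$ is a basis of $\mathbb C$ over $\mathbb R$, a complex number $x$ is bounded by a constant times $\max_{r=0,1}|\operatorname{Re}(x\omega^r)|$. So $|b|\le C\max_r|t_r|$, and, as $\lambda\cdot\mathbf v_{m+r}=\gamma_r-Nt_r/2$, $|a|\le C\max_r(|\gamma_r|+n|t_r|)$. With (9), $F\ge c(n|a|^2+n^3|b|^2)$. Substitute $a=\alpha n^{-1/2}$, $b=\beta n^{-3/2}$; these are two real dimensions each, so $da\,db=n^{-4}\,d\alpha\,d\beta$. The integrand is dominated by $e^{-c(|\alpha|^2+|\beta|^2)}$. For fixed $(\alpha,\beta)$ we have $t_r=O(n^{-3/2})$ and $\gamma_r=O(n^{-1/2})$, so the point lies in $B_\varepsilon$ for large $n$.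

**Step 8: pointwise limit.** Fix $(\alpha,\beta)$. Then $\theta_j=O(n^{-1/2})$ uniformly in $0\le j\le n$, and near $0$
$$\phi(\theta)=\exp\big(2\pi i\theta\,\mathbb E\eta_0-2\pi^2s^2\theta^2+O(|\theta|^3)\big).$$
Since $m\ge3$, $\omega\ne1$ and $\omega^2\ne1$; so by partial summation $\sum_{j\le n}j^l\omega^j$ and $\sum_{j\le n}j^l\omega^{2j}$ are $O(n^l)$ for $l=0,1,2$. Consequently:

- $\sum_j\theta_j=\operatorname{Re}\big(\bar a\sum\omega^j+\bar b\sum j\omega^j\big)=O(n^{-1/2})$;
- $\lambda\cdot\mathbf w=\operatorname{Re}\big(\bar aW_n(\omega)+\bar b\,\omega W_n'(\omega)\big)=O(n^{-1/2})$;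
- $\sum_j|\theta_j|^3=O(n^{-1/2})$;
- from $(\operatorname{Re}x)^2=\frac12|x|^2+\frac12\operatorname{Re}(x^2)$ with $x=(\bar a+j\bar b)\omega^j$, and $\sum_j(\bar a+j\bar b)^2\omega^{2j}=O(|a|^2+n|a||b|+n^2|b|^2)=O(n^{-1})$,
$$\sum_j\theta_j^2=\frac12\sum_j|a+jb|^2+o(1)\to\frac12\Big(|\alpha|^2+\operatorname{Re}(\alpha\bar\beta)+\frac13|\beta|^2\Big).$$

(Starting the sums at $j_0=2$ changes them by $o(1)$.) So the integrand tends to $\exp\big(-\pi^2s^2(|\alpha|^2+\operatorname{Re}(\alpha\bar\beta)+\frac13|\beta|^2)\big)$.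

**Step 9: evaluation.** The exponent is the sum of the same quadratic form in the real parts and in the imaginary parts of $\alpha,\beta$. By dominated convergence
$$n^4I\to4y^4\Big(\iint_{\mathbb R^2}e^{-\pi^2s^2(\alpha^2+\alpha\beta+\beta^2/3)}\,d\alpha\,d\beta\Big)^2 .$$
The form $\alpha^2+\alpha\beta+\frac13\beta^2$ has determinant $\frac13-\frac14=\frac1{12}$, so the inner integral is $\frac{\pi}{\pi^2s^2}\sqrt{12}=\frac{\sqrt{12}}{\pi s^2}$, and the limit is $4y^4\cdot\frac{12}{\pi^2s^4}=\frac{48y^4}{\pi^2s^4}$. $\square$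

## 10. The constants $102$, $48$ and $54$: proof of Theorem B(3)

**Step 1: reduce to three cyclotomic events.** Apply B(2) with $K=2$. The values of $\varphi$ exceeding $2$ start with $4$, so $K'=4$, and $\varphi(m)\le2$ means $m\in\{1,2,3,4,6\}$. Up to $O(n^{-8})$, $\Delta_n$ is the probability of $\bigcup_{m=3,4,6}D_{\zeta_m}\setminus(D_{-1}\cup D_0\cup D_1)$. For $m\ne m'$, $D_{\zeta_m}\cap D_{\zeta_{m'}}$ is the event $(\Phi_m\Phi_{m'})^2\mid P$, because the two factors are coprime and monic. For $m,m'\in\{1,2,3,4,6\}$ the product $\Phi_m\Phi_{m'}$ divides $z^{12}-1$, so Lemma 6(b) gives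
$$\mathbb P(D_{\zeta_m}\cap D_{\pm1})=O(n^{-6}),\qquad\mathbb P(D_{\zeta_m}\cap D_{\zeta_{m'}})=O(n^{-8})\qquad(m\ne m'\text{ in }\{3,4,6\}),$$
the degrees being $3$ and $4$. By inclusion and exclusion,
$$\Delta_n=\sum_{m\in\{3,4,6\}}\mathbb P(D_{\zeta_m}\setminus D_0)+O(n^{-6}).$$

**Step 2: support not $\{-1,1\}$.** The support contains $0$ and one of $\pm1$, so Lemma 9 applies with $\eta=\xi$, $s^2=\sigma^2$. Condition on $(\xi_0,\xi_1)=(x_0,x_1)\ne(0,0)$ and use $j_0=2$, $W_n=-x_0-x_1z$. Summing over $(x_0,x_1)$, whose total probability is $1-p_0^2$,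
$$\mathbb P(D_{\zeta_m}\setminus D_0)=(1-p_0^2)\,\frac{48y^4}{\pi^2\sigma^4}\,n^{-4}(1+o(1)).$$
Now $48y^4$ is $48$ for $m=4$ and $27$ for $m=3$ and $m=6$, and $48+27+27=102$.

**Step 3: support $\{-1,1\}$, reduction to $\{0,1\}$.** Here atoms differ by $2$, so Lemma 9 does not apply to $\xi$, and $D_0=\emptyset$. Write $\xi_j=2T_j-1$ with $T_j\in\{0,1\}$, $\mathrm{Var}\,T_j=p_1p_{-1}$, and put $T=\sum_{j\le n}T_jz^j$, $J=\sum_{j\le n}z^j$, so $P=2T-J$. Let a bar now denote reduction modulo $2$.

If $\Phi_m^2\mid P$, then $\bar\Phi_m^2\mid\bar J$ in $\mathbb F_2[z]$; so if $\bar\Phi_m^2\nmid\bar J$, then $\mathbb P(D_{\zeta_m})=0$. Conversely let $\bar\Phi_m^2\mid\bar J$, and write $J=2W+\Phi_m^2V$ with $W,V\in\mathbb Z[z]$ (lift the quotient to $V$; then $J-\Phi_m^2V$ has even coefficients). Then $P=2(T-W)-\Phi_m^2V$. As $\mathbb Z[z]/(\Phi_m^2)$ is torsion-free, $\Phi_m^2\mid P$ if and only if $T\equiv W$ mod $\Phi_m^2$. Since $\Phi_m^2V$ and its derivative vanish at $\zeta_m$, $W(\zeta_m)=\frac12J(\zeta_m)=O(1)$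 and $W'(\zeta_m)=\frac12J'(\zeta_m)=O(n)$. Lemma 9 with $\eta=T$, $j_0=0$ gives
$$\mathbb P(D_{\zeta_m})=\Big(\frac{48y^4}{\pi^2(p_1p_{-1})^2}+o(1)\Big)n^{-4}.$$

**Step 4: when $\bar\Phi_m^2$ divides $\bar J$.** Let $n+1=2^ab$ with $b$ odd. In $\mathbb F_2[z]$,
$$\bar J=\frac{z^{n+1}-1}{z-1}=\frac{(z^b-1)^{2^a}}{z-1},$$
and $z^b-1$ has no multiple factors. For $m=4$, $\bar\Phi_4^2=(z+1)^4$, and $z+1=z-1$ has multiplicity $2^a-1$ in $\bar J$; so the condition is $2^a-1\ge4$, that is, $8\mid n+1$. For $m=3$ and $m=6$, $\bar\Phi_m=z^2+z+1$ is irreducible. Its roots have order $3$, so it divides $z^b-1$ exactly when $3\mid b$, and then has multiplicity $2^a$ in $\bar J$; otherwise it does not divide $\bar J$. So $\bar\Phi_m^2\mid\bar J$ if and only if $3\mid b$ and $a\ge1$, that is, $6\mid n+1$. The case $6\mid n+1$ includes the polynomial $1+z+z^2-z^3-z^4-z^5=\Phi_3^2(1-z)$ of Section 2, with $n+1=6$.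

Summing, with $48$ for $m=4$ when $8\mid n+1$ and $27+27=54$ for $m=3,6$ when $6\mid n+1$, gives the second formula. $\blacksquare$
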